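# Small points over quadratic extensions: division towers folded by a sign

## 1. A division tower and its fold by $\pm1$

Let $k$ be a number field with a fixed algebraic closure $\overline k$. All algebraic extensions of $k$ are taken inside $\overline k$, and $G_L=\mathrm{Gal}(\overline k/L)$. Let $\mathcal G$ be either $\mathbb G_m$ or an elliptic curve $E: y^2=f(x)=x^3+Ax+B$ over $k$. We write all groups additively, even $\mathbb G_m$: so $-P$ is the inverse of $P$, and $[m]P=mP$ is the $m$-th power in the case of $\mathbb G_m$. "$Q\in\mathcal G(L)$" means that the coordinates of $Q$ lie in $L$, and $k(Q)$ is the field generated by these coordinates.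

The sign $P\mapsto -P$ folds $\mathcal G$ onto a line. We put
$$\pi(x)=x+x^{-1},\quad D(T)=T^2-4,\quad r=1\qquad(\mathcal G=\mathbb G_m),$$
$$\pi(P)=x(P),\quad D(T)=f(T),\quad r=2\qquad(\mathcal G=E).$$
In both cases $\pi(P)=\pi(P')$ if and only if $P'=\pm P$ (with $P,P'\ne0$ for $E$), so $[k(P):k(\pi(P))]\le 2$. The polynomial $D$ is squarefree and non-constant. If $x_0\in k$ and $D(x_0)\ne0$, there are exactly two points $\pm Z$ over $x_0$: on $E$ they are $(x_0,\pm\sqrt{D(x_0)})$, in $\mathbb G_m$ they are $\frac12(x_0\pm\sqrt{D(x_0)})$. Hence $k(Z)=k(\sqrt{D(x_0)})$. For a prime $p$ we have $|\mathcal G[p]|=p^r$. Since $[p^a]$ commutes with the sign, it induces a rational function $R_a=N_a/D_a\in k(T)$ with $\pi([p^a]P)=R_a(\pi(P))$, where $N_a,D_a$ are coprime and $\deg N_a=p^{ra}>\deg D_a$. (For $\mathbb G_m$, $D_a=1$; for $E$ this is the division-polynomial formula for $x([p^a]P)$, whose denominator has degree $p^{2a}-1$.)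

Here is the construction on which everything turns. Take $x_0\in k$ with $\Delta=D(x_0)\ne0$, a point $Z$ over $x_0$, an odd prime $p$, an integer $a\ge1$, and a point $X_a$ with $p^aX_a=Z$. Put
$$X_j=p^{a-j}X_a,\qquad u_j=\pi(X_j),\qquad F_j=k(u_j)\qquad(0\le j\le a).$$
So $X_0=Z$ and $pX_j=X_{j-1}$. There are two towers. The unfolded one is $k(\sqrt\Delta)=k(X_0)\subset k(X_1)\subset\dots\subset k(X_a)$. The folded one is
$$k=F_0\subset F_1\subset\dots\subset F_a=:\Phi .$$
The inclusions hold because $u_{j-1}=R_1(u_j)$ (we shall always take $Z$ non-torsion, so the denominator does not vanish at $u_j$). Each $k(X_j)$ has degree at most $2$ over $F_j$.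

What is it for? Let $\hat h$ be the Weil height on $\mathbb G_m$ or the Néron–Tate height on $E$. Then
$$\hat h(X_a)=p^{-ra}\,\hat h(Z).\tag{1}$$
For large $a$ the point $X_a$ is as small as we like, and it is defined over an extension of $\Phi$ of degree at most $2$. We shall see that, for a good choice of $x_0$, the field $\Phi$ itself contributes no new small points whatsoever, even after composing it with a prescribed number field $M$. In short: $\Phi$ is harmless, but a quadratic extension of $\Phi$ is not.

**Example 1.** Take $k=\mathbb Q$, $\mathcal G=\mathbb G_m$, $p=5$, $x_0=27$. Then $\Delta=725=25\cdot29$ and $Z=\frac{27+5\sqrt{29}}2$, a unit with $Z\cdot Z^{\mathrm{conj}}=1$. Here $R_1(u)=u^5-5u^3+5u$ and $R_1(u)-2=(u-2)(u^2+u-1)^2$. With $u=w+2$ the equation $R_1(u)=27$ becomes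
$$w(w^2+5w+5)^2-25=w^5+10w^4+35w^3+50w^2+25w-25=0 .$$
The $5$-adic Newton polygon has the points $(0,2),(1,2),(2,2),(3,1),(4,1),(5,0)$; its lower boundary is the single segment from $(0,2)$ to $(5,0)$, of slope $-\frac25$. So the polynomial is irreducible over $\mathbb Q_5$, $[F_1:\mathbb Q]=5$, and $\mathbb Q(X_1)=F_1(\sqrt{29})$ has degree $10$. Since $Z$ is a unit with conjugates $Z>1$ and $Z^{-1}<1$, $h(Z)=\frac12\log Z$ and $h(X_a)=\frac{\log Z}{2\cdot5^a}$, about $0.33$ for $a=1$. Note that $29\equiv4\pmod 5$ is a square in $\mathbb Q_5$ and that $Z-1=\frac52(5+\sqrt{29})$ has $5$-adic valuation $1$; this is exactly the local position we shall ask of $Z$ later.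

**Definition (Bogomolov property).** An algebraic extension $L/k$ has the Bogomolov property with respect to $\mathcal G$ if there is $\varepsilon>0$ such that $\hat h(P)\ge\varepsilon$ for every non-torsion $P\in\mathcal G(L)$.

For $\mathbb G_m$ the torsion points are the roots of unity. For a field $F$, $F^{(d)}$ denotes the compositum of all extensions of $F$ of degree at most $d$, and $F^{ab}$ the maximal abelian extension. Suppose that every finite extension of $F$ has the Bogomolov property with respect to $\mathcal G$. Two questions are posed in Robert Grizzard, Philipp Habegger, Lukas Pottmeyer, "Small points and free abelian groups", arXiv:1408.4915 (2014):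

1. Does $F^{(d)}$ have the Bogomolov property with respect to $\mathcal G$ for every integer $d$?
2. Does $F^{ab}$ have it, if in addition every finite extension of $F$ contains only finitely many roots of unity?

Both answers are no, for every number field $k$ and every $\mathcal G$, and (1) fails for every $d\ge2$. This follows from the theorem that these notes prove.

**Theorem 1.** Let $k$ be a number field and $\mathcal G_1,\dots,\mathcal G_m$ a finite list of groups, each $\mathbb G_m$ or an elliptic curve over $k$. There are an algebraic extension $F/k$ and a constant $c>0$ such that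

(i) for every finite extension $F'/F$ and every $l$, only finitely many points of $\mathcal G_l(F')$ (torsion included) have $\hat h<c$. In particular every finite extension of $F$ has the Bogomolov property with respect to every $\mathcal G_l$ and has finite torsion in each $\mathcal G_l$;

(ii) for every $l$ and every $\varepsilon>0$ there is a non-torsion $P\in\mathcal G_l(\overline k)$, defined over an extension of $F$ of degree $\le2$, with $\hat h(P)<\varepsilon$. Hence $F^{(2)}$ has the Bogomolov property with respect to none of the $\mathcal G_l$.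

To answer the questions, apply Theorem 1 to the list $\{\mathbb G_m\}$ or $\{\mathbb G_m,E\}$. By (i) every finite extension of $F$ has the Bogomolov property with respect to $\mathcal G$, and it contains only finitely many roots of unity. By (ii) $F^{(2)}$ fails. Now $F^{(2)}\subset F^{(d)}$ for $d\ge2$, and $F^{(2)}\subset F^{ab}$ because a compositum of quadratic extensions is abelian. So one field $F$ refutes (1) for all $d\ge2$, and also (2). For $d=1$ statement (1) holds trivially, as $F^{(1)}=F$.

## 2. The sign is forced, and torsion blocks the direct argument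

If $F$ is a number field, every finite extension of $F$ is a number field and has the Bogomolov property by Northcott's theorem. At the other extreme, $\overline k$ fails it: $h(2^{1/n})=\frac1n\log2$. We need an infinite $F$ in between. No single quadratic extension of $F$ may fail; the small points must be spread over infinitely many quadratic extensions of $F$.

How can a small point live in a quadratic extension $F(P)/F$ when $F$ has the Bogomolov property with constant $\varepsilon$? Suppose $P$ is non-torsion with $\hat h(P)<\varepsilon/4$, and let $P'$ be its conjugate. Then $P+P'\in\mathcal G(F)$ and $\hat h(P+P')\le2\hat h(P)+2\hat h(P')=4\hat h(P)<\varepsilon$, so $P+P'$ is torsion. If $N(P+P')=0$, then $NP'=-NP$, and $\pi(NP)\in F$. So, up to torsion, conjugation must act on a small point by the sign. The folded tower is therefore the natural thing to adjoin.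

Now try to show that composing $M$ with a division tower gives no new small points. Let $Q$ be a small point over $M(X_j)$ and let $\sigma$ fix $M$ and $X_{j-1}$ and send $X_j$ to $X_j+T$, $T\in\mathcal G[p]$. Because the tower is deeply ramified at $p$, one can hope that $\sigma$ moves everything in $M(X_j)$ only slightly, $p$-adically. Then $\theta=\sigma Q-Q$ is $p$-adically close to $0$ and $\hat h(\theta)\le4\hat h(Q)$. A non-torsion point that is close to $0$ at a positive proportion of the $p$-adic places has height bounded below (Lemma 4). So for small $Q$ the point $\theta$ is torsion. One would like $\theta=0$, which would push $Q$ down to $M(X_{j-1})$.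

Here the argument stops. Take $Q=X_j$: then $\theta=T$, torsion and not zero. Nothing can repair this on the unfolded tower, since $X_a$ really is a small point over $M(X_a)$.

On the folded tower there is an extra symmetry. Suppose $Q$ is defined over $MF_j$, and let $g_0$ fix $MF_a$ and send $X_a$ to $-X_a$. Then $g_0Q=Q$, while on $M(X_j)$ conjugation by $g_0$ turns $\sigma$ into $\sigma^{-1}$, because $T$ becomes $-T$. This will give $\theta=-\theta$. As $\theta$ has odd order, $\theta=0$. The point $X_j$ escapes since it is not defined over $MF_j$.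

Three things have to be made to work. We must produce the automorphisms $\sigma$ and show that they move points little at many embeddings (Sections 4, 5, 8). The field $M$ may itself be wildly ramified at $p$, which spoils the first levels $j\le a_0$ of the tower; these are handled by Northcott's theorem and Hilbert irreducibility (Section 7). Finally the lower bound $c$ must not depend on $M$, because $M$ grows in the construction of $F$ (Section 11).

## 3. Heights, formal groups, differents

**Heights.** $h$ is the absolute logarithmic Weil height; $\hat h=h$ on $\mathbb G_m$, and on $E$ we normalize $\hat h(P)=\frac12\lim_n4^{-n}h(x([2^n]P))$. (Another normalization only changes constants.) We use: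

- $\hat h([m]P)=|m|^r\hat h(P)$ and $\hat h(P\pm Q)\le2\hat h(P)+2\hat h(Q)$; $\hat h$ is invariant under Galois conjugation; $\hat h(P)=0$ iff $P$ is torsion.
- There is a constant $C_E$ with $h(x(P))\le2\hat h(P)+C_E$ for all $0\ne P\in E(\overline k)$.
- (Northcott) There are finitely many points of $\mathcal G(\overline k)$ of bounded height and bounded degree.
- If $\mathcal N$ is a number field and $\alpha\in\mathcal N$, then $h(\alpha)\ge\frac1{[\mathcal N:\mathbb Q]}\sum_\iota\log\max(1,|\iota\alpha|_p)$ over all embeddings $\iota:\mathcal N\to\overline{\mathbb Q}_p$. This is the part at $p$ of the definition of $h$: a place $w\mid p$ corresponds to $[\mathcal N_w:\mathbb Q_p]$ embeddings.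

**Degrees.** If $I\subset M$ are fields and $\Psi/I$ is finite, then $[\Psi:I]\ge[M\Psi:M]$, since a primitive element of $\Psi/I$ generates $M\Psi$ over $M$. We call this the degree inequality.

**Choice of primes.** For each index $i$ we choose a prime $p=p_i\ge5$ and an embedding $\iota_k:k\to\overline{\mathbb Q}_p$, inducing a prime $\mathfrak p$ of $k$, such that $\mathfrak p$ is unramified over $p$, the equations of all elliptic curves in the list are integral with good reduction at $\mathfrak p$, and:

- if $\mathcal G_i$ has CM over $\overline k$, then $p$ is inert in the CM field; then the reduction at $\mathfrak p$ is supersingular (Deuring; Lang, *Elliptic Functions*, Ch. 13 §4);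
- if $\mathcal G_i$ is a non-CM elliptic curve, $\mathcal G_i[p]$ is an irreducible $\mathbb F_p[G_k]$-module. This holds for all but finitely many $p$ (Serre, *Abelian $\ell$-adic representations and elliptic curves*, Ch. IV §2.1; it also follows from Serre's 1972 theorem that $G_k\to\mathrm{GL}_2(\mathbb F_p)$ is surjective for almost all $p$).

Such $p$ exist: infinitely many primes are inert in a given quadratic field, and each other condition excludes finitely many primes.

**Local notation (for fixed $i$).** $\mathcal Q\subset\mathbb C_p$ is the completion of the maximal unramified extension of $\mathbb Q_p$, and $\mathcal W$ is its ring of integers, with residue field $\overline{\mathbb F}_p$. $\overline{\mathcal Q}\supset\overline{\mathbb Q}_p$ is the algebraic closure of $\mathcal Q$ in $\mathbb C_p$, $O$ its ring of integers, $\mathfrak m$ the maximal ideal of $O$, and $v$ the valuation with $v(p)=1$. Every finite extension of $\mathcal Q$ is complete and totally ramified over $\mathcal Q$. Let $k_{\mathfrak p}$ be the closure of $\iota_k(k)$; as $\mathfrak p$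 is unramified, $k_{\mathfrak p}\subset\mathcal Q$. We often write $x_0$ for $\iota_k(x_0)$.

Every $\mathcal G_l$ has a smooth group model over $O_{k_{\mathfrak p}}\subset\mathcal W$: the Weierstrass model, which is proper, for elliptic curves, and $\mathbb G_m$ itself otherwise. Reduction $\mathcal G_l(O)\to\tilde{\mathcal G}_l(\overline{\mathbb F}_p)$ has kernel the points of the formal group in $\mathfrak m$, and $\mathcal G_l(\mathcal W)\to\tilde{\mathcal G}_l(\overline{\mathbb F}_p)$ is surjective by smoothness. Let $\mathbb F$ be the formal group of $\mathcal G=\mathcal G_i$ with parameter $t$, where $t=-x/y$ on $E$ and $t=X-1$ on $\mathbb G_m$ with coordinate $X$. Let $\kappa\in\{1,2\}$ be its height and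
$$q=p^\kappa,\qquad c_0=\frac1{2(q-1)} .$$
Recall what height means: modulo $p$, $[p](t)$ is a power series in $t^{q}$ with non-zero coefficient at $t^q$. For $\mathbb G_m$, $[p](t)=(1+t)^p-1\equiv t^p$, so $\kappa=1$. For an elliptic curve $\kappa=2$ if the reduction is supersingular and $\kappa=1$ if it is ordinary. In all cases $|\tilde{\mathcal G}(\overline{\mathbb F}_p)[p]|=p^{r-\kappa}$. We also need test groups $\mathcal G'=\mathcal G_l$, at the same $p$; their formal group, parameter and height are $\mathbb F',t',\kappa'\in\{1,2\}$, and $q'=p^{\kappa'}$. A point of $\mathbb F(\mathfrak m)$ generates the same field over $\mathcal Q$ as its parameter, since its coordinates are Laurent series in $t$ over $\mathcal W$.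

**Facts on $\mathbb F$** (they hold for $\mathbb F'$ with $q'$).

(F1) *Coefficients of $[p](t)=\sum c_nt^n$.* We have $c_1=p$, $p\mid c_n$ for $n<q$, $c_q\in\mathcal W^*$: this is the definition of the height. Let $\omega=P(t)\,dt$, $P(0)=1$, be the invariant differential. From $[p]^*\omega=p\omega$ we get $[p]'(t)=p\,P(t)/P([p](t))$, which is $p$ times an invertible series. Hence $p\mid nc_n$, so $p\mid c_n$ whenever $p\nmid n$. Therefore $[p](t)=p\,\alpha(t)+\beta(t^p)$ with integral series $\alpha,\beta$ without constant term, and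
$$v(t([p]S))\ge\min\bigl(1+v(t(S)),\,p\,v(t(S))\bigr)\qquad(S\in\mathbb F(\mathfrak m)).$$
In particular $[p]\mathbb F(p\mathcal W)\subset\mathbb F(p^2\mathcal W)$. Also $\mathbb F(p\mathcal W)/\mathbb F(p^2\mathcal W)\cong p\mathcal W/p^2\mathcal W\cong\overline{\mathbb F}_p$, because the group law is $X+Y+XY(\cdots)$.

(F2) *Division.* Let $\tau\in\mathfrak m$ with $0<v(\tau)\le1$. The Newton polygon of $[p](t)-\tau$ starts with the single segment from $(0,v(\tau))$ to $(q,0)$, since the points in between have height at least $1$. By Weierstrass preparation over the complete ring of integers of $\mathcal Q(\tau)$, the equation $[p](t)=\tau$ has exactly $q$ roots in $\mathfrak m$, the roots of a polynomial of degree $q$, all of valuation $v(\tau)/q$. They are simple since $[p]'$ has no zero in $\mathfrak m$. They form a coset of $\mathbb F[p]$.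

(F3) *Torsion.* The Newton polygon of $[p](t)/t$ goes from $(0,1)$ to $(q-1,0)$. So $|\mathbb F[p]|=q$ and $v(t(T))=\frac1{q-1}$ for $0\ne T\in\mathbb F[p]$. Torsion in $\mathbb F(\mathfrak m)$ is $p$-primary, since $[m]$ is invertible for $p\nmid m$. By (F2) and induction, points of exact order $p^n$ have valuation $\frac1{q^{n-1}(q-1)}$.

(F4) *Translation.* $v(t(Y+T)-t(Y))=v(t(T))$ for $Y,T\in\mathbb F(\mathfrak m)$: with $y=t(Y)$, $\tau=t(T)$ the difference is $\tau(1+y(\cdots))$, a unit times $\tau$.

**Differents and upper numbering.** For finite extensions $E\supset E_0$ of $\mathcal Q$, $\mathfrak d(E/E_0)$ is the different, and $v(\mathfrak d(E_2/E_0))=v(\mathfrak d(E_2/E_1))+v(\mathfrak d(E_1/E_0))$. For a uniformizer $\varpi$ of $E$ with minimal polynomial $g$ over $E_0$, total ramification gives $O_E=O_{E_0}[\varpi]$ and $v(\mathfrak d(E/E_0))=v(g'(\varpi))=\sum_{s\ne\mathrm{id}}v(s\varpi-\varpi)$, the sum being over the embeddings $s:E\to\overline{\mathcal Q}$ over $E_0$.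

Let $\mathcal N/\mathcal Q$ be finite Galois with group $\Gamma$. The lower ramification groups are $\Gamma_n=\{s: v_{\mathcal N}(sz-z)\ge n+1\text{ for all }z\in O_{\mathcal N}\}$, $\Gamma_x=\Gamma_{\lceil x\rceil}$ for real $x\ge-1$; here $\Gamma_{-1}=\Gamma_0=\Gamma$. With $\varphi(x)=\int_0^x\frac{|\Gamma_w|}{|\Gamma|}dw$ the upper numbering is $\Gamma^{\varphi(x)}=\Gamma_x$. The groups $\Gamma^u$ are normal, decreasing, trivial for large $u$, and compatible with quotients: the image of $\Gamma^u$ in a quotient $\Gamma/N$ is $(\Gamma/N)^u$.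

If $E\subset\mathcal N$ is the fixed field of $H\le\Gamma$, then
$$v(\mathfrak d(E/\mathcal Q))=\int_{-1}^\infty\Bigl(1-\frac{|H\cap\Gamma^u|}{|\Gamma^u|}\Bigr)du.\tag{2}$$
Indeed, by Serre, *Local Fields*, IV Props. 2, 4, and $v=v_{\mathcal N}/|\Gamma|$, we have $v(\mathfrak d(\mathcal N/E))=\frac1{|\Gamma|}\sum_{n\ge0}(|H\cap\Gamma_n|-1)$. Subtract this from the same formula for $H=\Gamma$:
$$v(\mathfrak d(E/\mathcal Q))=\frac1{|\Gamma|}\sum_{n\ge0}\bigl(|\Gamma_n|-|H\cap\Gamma_n|\bigr)=\int_{-1}^\infty\Bigl(1-\frac{|H\cap\Gamma_x|}{|\Gamma_x|}\Bigr)\frac{|\Gamma_x|}{|\Gamma|}\,dx ,$$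
where the term $n$ is the integral over $(n-1,n]$. Substituting $u=\varphi(x)$, $du=\frac{|\Gamma_x|}{|\Gamma|}dx$, gives (2).

**Example 2.** For $\mathcal N=\mathcal Q(\zeta_p)$ the group has order $p-1$ and is tame: $\Gamma_1=1$, so $\Gamma^u=1$ for $u>0$. With $H=1$, (2) gives $\int_{-1}^0(1-\frac1{p-1})du=\frac{p-2}{p-1}$, the usual value. For $E=\mathcal Q((1+p)^{1/p})$ the element $t=(1+p)^{1/p}-1$ is a root of the Eisenstein polynomial $(1+t)^p-1-p$, and $v(\mathfrak d(E/\mathcal Q))=v(p(1+t)^{p-1})=1$. The next section shows that this value $1$ repeats at each level of a division tower.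

## 4. Deep automorphisms in a local division tower

The first lemma produces, over an arbitrarily ramified base $L$, automorphisms that translate a division point by $T$ and move all integers only a little. The bound $c_0$ does not depend on $L$; only the level $j$ from which it holds does.

**Lemma 2.** Let $Y_0\in\mathbb F(p\mathcal W)$ with $v(t(Y_0))=1$, and $Y_1,\dots,Y_j\in\mathbb F(\mathfrak m)$ $(j\ge1)$ with $[p]Y_n=Y_{n-1}$. Let $L/\mathcal Q$ be finite Galois and $u_0\ge0$ with $\mathrm{Gal}(L/\mathcal Q)^u=1$ for $u>u_0$. Put $\Lambda_n=L(Y_n)$. Assume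
$$(u_0+1)\,p^{u_0+3-j}+q^{-j}\le c_0.\tag{3}$$
Then for each $T\in\mathbb F[p]$ there is $s\in\mathrm{Gal}(\overline{\mathcal Q}/\Lambda_{j-1})$ with $sY_j=Y_j+T$. For each such $s$: (a) $v(sy-y)\ge c_0$ for all $y\in O_{\Lambda_j}$; (b) $v(sy/y-1)\ge c_0$ for all $y\in\Lambda_j^*$.

**Step 1: the tower over $\mathcal Q$.** We compute the different of the tower without $L$. Put $E_n=\mathcal Q(Y_n)$, $t_n=t(Y_n)$; then $E_{n-1}\subset E_n$ and $E_0=\mathcal Q$. By (F2), $v(t_n)=q^{-n}$, and $t_n$ is a root of a polynomial of degree $q$ over $E_{n-1}$ whose roots are the parameters of $Y_n+T$, $T\in\mathbb F[p]$. Suppose inductively that $E_{n-1}/\mathcal Q$ has ramification index $q^{n-1}$. The valuation $q^{-n}$ forces ramification index at least $q$ in $E_n/E_{n-1}$, and the degree is at most $q$. So $[E_n:E_{n-1}]=q$, $t_n$ is a uniformizer of $E_n$, and the conjugates of $Y_n$ over $E_{n-1}$ are all the $Y_n+T$. By (F4) and (F3), $v(\mathfrak d(E_n/E_{n-1}))=\sum_{T\ne0}v(t(T))=(q-1)\frac1{q-1}=1$. Hence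
$$v(\mathfrak d(E_n/\mathcal Q))=n.\tag{4}$$

**Step 2: the influence of $L$ dies out.** We show that for $0\le n\le j$
$$\delta_n:=v(\mathfrak d(\Lambda_n/E_n))\le(u_0+1)\,p^{u_0+2-n}.\tag{5}$$
Take $\mathcal N/\mathcal Q$ finite Galois with $\mathcal N\supset\Lambda_n$, group $\Gamma$, and let $H_E,H_L$ and $H_\Lambda=H_E\cap H_L$ be the subgroups fixing $E_n,L,\Lambda_n$. By (2) and multiplicativity,
$$\delta_n=\int_{-1}^\infty\frac{|H_E\cap\Gamma^u|-|H_\Lambda\cap\Gamma^u|}{|\Gamma^u|}\,du .$$
For $u>u_0$ the image of $\Gamma^u$ in $\mathrm{Gal}(L/\mathcal Q)=\Gamma/H_L$ is trivial, so $\Gamma^u\subset H_L$ and the integrand vanishes. For $u\le u_0$ we have $\Gamma^u\supset\Gamma^{u_0}$; since $\Gamma^u$ is normal, $H_E\Gamma^u$ is a group and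
$$\frac{|H_E\cap\Gamma^u|}{|\Gamma^u|}=\frac{|H_E|}{|H_E\Gamma^u|}\le\frac{|H_E|}{|H_E\Gamma^{u_0}|}=\frac1\nu,\qquad\nu:=[E_n:E'],$$
where $E'\subset E_n$ is the fixed field of $H_E\Gamma^{u_0}$. So $\delta_n\le(u_0+1)/\nu$, and we need $\nu$ to be large.

Now $v(\mathfrak d(E'/\mathcal Q))\le u_0+1$: in (2) for $E'$ the integrand is at most $1$, and it vanishes for $u\ge u_0$ because then $\Gamma^u\subset\Gamma^{u_0}\subset H_E\Gamma^{u_0}$. Next, let $\varpi$ be a uniformizer of $E_n$ and $g=\sum a_mx^m$ its Eisenstein polynomial over $E'$, of degree $\nu$. The non-zero terms $ma_m\varpi^{m-1}$ $(1\le m\le\nu)$ of $g'(\varpi)$ have valuations $v_{E_n}$ congruent to $m-1$ modulo $\nu$, hence pairwise distinct. So $v_{E_n}(g'(\varpi))$ is at most the valuation of the term $m=\nu$, that is $v_{E_n}(\nu)+\nu-1$. Divide by the ramification index of $E_n/\mathcal Q$, which is at least $\nu$: $v(\mathfrak d(E_n/E'))<1+v(\nu)$. With (4),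
$$n=v(\mathfrak d(E_n/E'))+v(\mathfrak d(E'/\mathcal Q))<u_0+2+v(\nu),$$
so $\nu\ge p^{v(\nu)}>p^{\,n-u_0-2}$. This proves (5).

**Step 3: all conjugates occur, and none moves much.** We compare the different of $\Lambda_j/\Lambda_{j-1}$ with the largest value it could have. By multiplicativity and (4), $v(\mathfrak d(\Lambda_j/\Lambda_{j-1}))=\delta_j+1-\delta_{j-1}\ge1-\delta_{j-1}$, and (5) with (3) gives $\delta_{j-1}\le c_0-q^{-j}$. Let $\mathcal S\subset\mathbb F[p]$ be the set of $T$ such that $Y_j+T$ is conjugate to $Y_j$ over $\Lambda_{j-1}$. As $\Lambda_j=\Lambda_{j-1}(Y_j)$, the embeddings of $\Lambda_j$ over $\Lambda_{j-1}$ are exactly the $s_T$ $(T\in\mathcal S)$ with $s_TY_j=Y_j+T$. Let $\lambda$ be a uniformizer of $\Lambda_j$. Then $O_{\Lambda_j}=O_{\Lambda_{j-1}}[\lambda]$, so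
$$\sum_{0\ne T\in\mathcal S}v(s_T\lambda-\lambda)=v(\mathfrak d(\Lambda_j/\Lambda_{j-1}))\ge1-\delta_{j-1},\qquad v(s_Ty-y)\ge v(s_T\lambda-\lambda)\quad(y\in O_{\Lambda_j}).$$
With $y=t_j$ the second relation and (F4) give $v(s_T\lambda-\lambda)\le v(t(T))=\frac1{q-1}$ for $T\ne0$. Hence
$$|\mathcal S|-1\ge(q-1)(1-\delta_{j-1})>(q-1)-\tfrac12>q-2,$$
so $\mathcal S=\mathbb F[p]$. This is the existence statement (extend $s_T$ to $\overline{\mathcal Q}$). Moreover, for each $T\ne0$, bounding the other $q-2$ summands from above,
$$v(s_T\lambda-\lambda)\ge1-\delta_{j-1}-\frac{q-2}{q-1}=\frac1{q-1}-\delta_{j-1}\ge2c_0-(c_0-q^{-j})=c_0+q^{-j}.$$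
This gives (a); for $T=0$ it is trivial. For (b), the ramification index of $\Lambda_j\supset E_j$ over $\mathcal Q$ is at least $q^j$, so $v(\lambda)\le q^{-j}$ and $v(s\lambda/\lambda-1)\ge c_0$. For a unit $w$, $v(sw/w-1)=v(sw-w)\ge c_0$. Write $y=\lambda^nw$ and use that $\{1+z:v(z)\ge c_0\}$ is a group. $\square$

## 5. From moved integers to moved points

The automorphism of Lemma 2 is built from $\mathcal G$, but it acts on the points of every test group.

**Lemma 3.** In Lemma 2, for every test group $\mathcal G'$ and $Q\in\mathcal G'(\Lambda_j)$, the point $R=sQ-Q$ lies in $\mathbb F'(\mathfrak m)$ and $v(t'(R))\ge c_0$.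

*Proof.* For $\mathbb G_m$, $R$ is the element $sQ/Q$ and $t'(R)=sQ/Q-1$, so this is (b). Let $\mathcal G'$ be an elliptic curve with smooth proper Weierstrass model $\mathcal E$. By properness $Q\in\mathcal E(O_{\Lambda_j})$. Let $I=\{z\in O:v(z)\ge c_0\}$. By (a) the two ring homomorphisms $O_{\Lambda_j}\to O$ given by $s$ and by inclusion agree modulo $I$. So $sQ$ and $Q$ have the same image in the group $\mathcal E(O/I)$, and $R$ maps to $0=[0:1:0]\in\mathcal E(O/I)\subset\mathbb P^2(O/I)$. Since $I\subset\mathfrak m$, $R$ reduces to $0$ modulo $\mathfrak m$, so $R\in\mathbb F'(\mathfrak m)$. If $R\ne0$, then $R=[t':-1:w']$ with $t'=-x/y$ and $w'=-1/y$ in $\mathfrak m$. In the chart where the second coordinate is invertible, equality with $[0:1:0]$ over $O/I$ means $t',w'\in I$. $\square$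

A point close to $0$ at many embeddings is either torsion or of substantial height. The next two lemmas treat the alternatives.

**Lemma 4.** Fix $i$, a test group $\mathcal G'$ and $\rho>0$. There is $c_1>0$, depending only on $(k,\iota_k,\mathcal G',\rho,c_0)$, such that: if $\mathcal N/k$ is a finite Galois extension, $R\in\mathcal G'(\mathcal N)$ is non-torsion, and for a proportion $\ge\rho$ of the embeddings $\iota:\mathcal N\to\overline{\mathbb Q}_p$ extending $\iota_k$ we have $\iota R\in\mathbb F'(\mathfrak m)$ and $v(t'(\iota R))\ge c_0$, then $\hat h(R)\ge c_1$.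

*Proof.* Multiplying by $p$ brings $R$ closer to $0$: by (F1), $v(t'([p]S))\ge\min(1+v(t'(S)),p\,v(t'(S)))$. Starting from a value $\ge c_0>0$, iteration makes this arbitrarily large. So for any $V$ there is $m=m(V,c_0,p)$ such that $S=[p^m]R$, which is not $0$ since $R$ is non-torsion, satisfies $v(t'(\iota S))\ge V$ for these $\iota$. Of the $[\mathcal N:\mathbb Q]$ embeddings of $\mathcal N$ into $\overline{\mathbb Q}_p$, exactly $[\mathcal N:k]$ extend $\iota_k$, so these $\iota$ form a proportion at least $\rho/[k:\mathbb Q]$ of all embeddings. For $\mathbb G_m$, apply the lower bound for $h$ from Section 3 to $(S-1)^{-1}$: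
$$\frac{\rho}{[k:\mathbb Q]}V\log p\le h((S-1)^{-1})=h(S-1)\le p^m\,h(R)+\log2 .$$
For an elliptic curve, $v(x(\iota S))=-2v(t'(\iota S))$, so
$$\frac{\rho}{[k:\mathbb Q]}2V\log p\le h(x(S))\le2p^{2m}\,\hat h(R)+C_{\mathcal G'} .$$
Choose $V$ so large that the left side exceeds $\log2+1$, respectively $C_{\mathcal G'}+2$. Then $\hat h(R)\ge p^{-m}$, respectively $\ge p^{-2m}$. $\square$

**Lemma 5.** If $\theta\in\mathbb F'(\mathfrak m)$ is torsion and $v(t'(\theta))\ge c_0$ (or $\theta=0$), then $p^2\theta=0$.

*Proof.* By (F3) the order of $\theta$ is a power $p^n$. If $n\ge3$, then $v(t'(\theta))=\frac1{q'^{\,n-1}(q'-1)}\le\frac1{p^2(p-1)}<\frac1{2(p^2-1)}\le c_0$, where the strict inequality is $p^2>2p+2$. $\square$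

## 6. Adding one folded tower to a number field

We fix the constant $c$ now, before any field $M$ enters. For each $i$ put $\rho_i=1$ if $\kappa=r$, and $\rho_i=\frac1{p(p+1)}$ if $\kappa<r$. The second case means that $\mathcal G_i$ is an elliptic curve, ordinary at $\mathfrak p$; by the choice of primes it is then non-CM. Let $c_i=\frac14\min_lc_1(\mathcal G_l)$, where $c_1(\mathcal G_l)$ is the constant of Lemma 4 for this $i$, the test group $\mathcal G_l$ and $\rho=\rho_i$. Let $c=\min_ic_i$. It depends only on $k$, the list, and the chosen primes and embeddings.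

**Proposition 6.** Let $M/k$ be a finite Galois extension containing the coordinates of all points of $\mathcal G_l[p_i^2]$ for all $i,l$. For each $i$ and $\varepsilon>0$ there is a finite extension $\Phi/k$ such that

(A) $[M\Phi:M]=[\Phi:k]$;

(B) for every $l$, each $Q\in\mathcal G_l(M\Phi)$ with $\hat h(Q)<c$ lies in $\mathcal G_l(M)$;

(C) some non-torsion $X\in\mathcal G_i(\overline k)$ with $\hat h(X)<\varepsilon$ is defined over an extension of $\Phi$ of degree $\le2$.

The proof occupies Sections 7–10. We write $\mathcal G=\mathcal G_i$, $p=p_i$, and so on.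

## 7. The base point: local position and global independence

**Step 1: fixing $a_0$ and $M'$.** This step decides from which level the local lemmas apply, and stores in a finite extension $M'$ all small points that could appear below that level. Since $M/k$ is Galois, $\iota(M)$ is the same field for all $\iota$ extending $\iota_k$. So $L:=\iota(M)\mathcal Q$ is a well-defined finite Galois extension of $\mathcal Q$. Choose $u_0\ge0$ as in Lemma 2, and $a_0\ge1$ such that (3) holds for all $j>a_0$; this is possible because the left side of (3) decreases to $0$. By Northcott, the set of all points $Q\in\mathcal G_l(\overline k)$, over all $l$, with $\hat h(Q)<c$ and $[k(Q):k]\le[M:k]p^{ra_0}$ is finite. Let $M'$ be the finite extension of $M$ generated by their coordinates.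

**Step 2: a local condition on $x_0$.** We find an open set $U\subset k_{\mathfrak p}$ such that for $x_0\in U$ the number $D(x_0)$ is a non-zero square in $k_{\mathfrak p}$ and both points $\pm Z$ over $x_0$ lie in $\mathbb F(p\mathcal W)$ with $v(t(\pm Z))=1$. Let $Z_*\in\mathcal G(k_{\mathfrak p})$ be the point of the formal group with $t(Z_*)=p$, and $x_*=\pi(Z_*)$. By (F3), $\mathbb F(\mathfrak m)$ has no $2$-torsion, so $2Z_*\ne0$ and $D(x_*)=d_*^2$ with $0\ne d_*\in k_{\mathfrak p}$, where $d_*=y(Z_*)$, respectively $d_*=Z_*-Z_*^{-1}$ computed in $k_{\mathfrak p}^*$. For $x_0$ close to $x_*$ the quotient $D(x_0)/d_*^2$ is close to $1$, hence a square, and $D(x_0)=d_0^2$ with $d_0\in k_{\mathfrak p}$ close to $d_*$. The points over $x_0$ are $\pm Z$ with $Z=(x_0,d_0)$, respectively $Z=\frac12(x_0+d_0)$, and $Z$ is close to $Z_*$. For $E$ we have $v(x_0)=v(x_*)=-2<0$, so $\pm Z$ lie in the kernel of reduction, $t(Z)=-x_0/d_0$ is close to $p$, and $t(-Z)=-t(Z)$. For $\mathbb G_m$, $t(Z)=Z-1$ is close to $p$, and the inverse has $Z^{-1}-1=-(Z-1)/Z$. In both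 cases $v(t(\pm Z))=1$. So a small neighborhood $U$ of $x_*$ works.

**Step 3: a rational family inside $U$.** We want $x_0\in k\cap U$ with
$$N_{a_0}(u)-x_0D_{a_0}(u)\ \text{irreducible over }M'\text{ (of degree }p^{ra_0}\text{ in }u),\qquad D(x_0)\notin M'^2.\tag{6}$$
To combine the open condition with Hilbert's irreducibility theorem we parametrize part of $k\cap U$ by all of $k$. Choose $x_1\in k\cap U$ and $n_1\ge1$ with $x_1+p^{n_1}O_{k_{\mathfrak p}}\subset U$, and a $\mathfrak p$-unit $e_0\in k$ that is not a square modulo $\mathfrak p$ (recall that $p$ is odd). For $T\in k$ the element $1/(e_0-T^2)$ is $\mathfrak p$-integral: if $T$ is $\mathfrak p$-integral, $e_0-T^2$ is a $\mathfrak p$-unit; otherwise $e_0-T^2$ has negative valuation. Hence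
$$x_0(T):=x_1+\frac{p^{n_1}}{e_0-T^2}\in U\qquad\text{for all }T\in k .$$

Now let $T$ be an indeterminate and $x_0=x_0(T)$. Then $M'(T)=M'(x_0)(\sqrt{b})$ with $b=T^2=e_0-\frac{p^{n_1}}{x_0-x_1}$, a quadratic extension of $M'(x_0)$. The polynomial $N_{a_0}(u)-x_0D_{a_0}(u)$ is linear in $x_0$ with coprime coefficients, so it is irreducible in $M'[u,x_0]$, and by Gauss irreducible over $M'(x_0)$. Its degree $p^{ra_0}$ in $u$ is odd, so it stays irreducible over the quadratic extension $M'(T)$. If $D(x_0)$ were a square in $M'(T)$, then $D(x_0)$ or $D(x_0)b$ would be a square in $M'(x_0)$. The first is not, since $D$ is squarefree and non-constant. The second is not, since it has a simple pole at $x_0=x_1$ (note $D(x_1)\ne0$, as $x_1\in U$). So $f_1=N_{a_0}(u)-x_0(T)D_{a_0}(u)$, made monic by a constant (possible as $\deg N_{a_0}>\deg D_{a_0}$), and $f_2=u^2-D(x_0(T))$ are irreducible over $M'(T)$.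

**Step 4: specialization at $\tau\in k$.** We need $\tau$ in $k$ while irreducibility is over $M'$, so we transfer the problem from $M'$ to $k$. Let $f\in M'(T)[u]$ be monic irreducible with root $\vartheta$, let $\zeta$ be a primitive element of $M'(T,\vartheta)/k(T)$, and $g\in k(T)[w]$ its monic minimal polynomial. For a suitable $0\ne b_1\in k[T]$ and $A=k[T,1/b_1]$ we have
$$f\in M'[T,1/b_1][u],\qquad g\in A[w],\qquad M'[T,1/b_1][\vartheta]=A[\zeta].$$
Indeed $\vartheta$ and a $k$-basis of $M'$ are polynomials in $\zeta$ over $k(T)$, and $\zeta$ is a polynomial over $k(T)$ in $\vartheta$ and that basis; it suffices to invert finitely many denominators. As $f$ and $g$ are monic and irreducible, division with remainder identifies these rings with $M'[T,1/b_1][u]/(f)$ and $A[w]/(g)$. Reduce modulo $T-\tau$, for $\tau\in k$ with $b_1(\tau)\ne0$: we get a ring isomorphism $M'[u]/(f(\tau,u))\cong k[w]/(g(\tau,w))$. Hence if $g(\tau,w)$ is irreducible over $k$, both rings are fields and $f(\tau,u)$ is irreducible over $M'$. Apply this to $f_1,f_2$, with polynomials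 $g_1,g_2$. By Hilbert's irreducibility theorem there are infinitely many $\tau\in k$ for which $g_1(\tau,w)$ and $g_2(\tau,w)$ are both irreducible over $k$. For such a $\tau$ outside a finite set, $x_0=x_0(\tau)$ satisfies (6).

**Step 5: the tower; proof of (C).** Fix this $x_0$, a point $Z$ over it, and $\Delta=D(x_0)$. For every embedding $\iota:\overline k\to\overline{\mathbb Q}_p$ extending $\iota_k$, $\iota Z$ is one of the two points of $\mathcal G(k_{\mathfrak p})$ over $x_0$. Hence
$$\iota Z\in\mathbb F(p\mathcal W),\qquad v(t(\iota Z))=1.$$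
$Z$ is non-torsion, because non-zero torsion points of $\mathbb F(\mathfrak m)$ have $v(t)\le\frac1{q-1}<1$. Choose $a>a_0$ with $p^{-ra}\hat h(Z)<\varepsilon$ and $X_a$ with $p^aX_a=Z$, and form $X_j,u_j,F_j,\Phi=F_a$ as in Section 1. Then $u_j$ is a root of $N_j(u)-x_0D_j(u)$, a polynomial of degree $p^{rj}$ over $k$, and $\sqrt\Delta\in k(X_j)$ because $Z=p^jX_j$. Statement (C) holds with $X=X_a$ by (1).

**Step 6: level $a_0$.** Here we read off from (6) what happens at the bottom of the tower. By (6), $[M'(u_{a_0}):M']=p^{ra_0}$ is odd and $\sqrt\Delta\notin M'$. So $\sqrt\Delta\notin M'(u_{a_0})$, and $M'(X_{a_0})=M'(u_{a_0},\sqrt\Delta)$ has degree $2p^{ra_0}$ over $M'$. By the degree inequality the degrees over the smaller field $M$ are at least as large, and they cannot be larger. So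
$$[M(u_{a_0}):M]=p^{ra_0},\qquad[M(X_{a_0}):M]=2p^{ra_0},\qquad[M(X_{a_0}):M(\sqrt\Delta)]=p^{ra_0}.$$
The conjugates of $X_{a_0}$ over $M(\sqrt\Delta)$ satisfy $p^{a_0}P=Z$, and there are $p^{ra_0}$ such $P$; so they are all conjugate over $M(\sqrt\Delta)$. Every point $X_1+S$ with $S\in\mathcal G[p]$ is of the form $p^{a_0-1}P$ with such a $P$. Hence all $p$-division points $X_1+S$ of $Z$ are conjugate over $M(\sqrt\Delta)$. Finally,
$$MF_{a_0}\cap M'=M .$$
If $I$ denotes this intersection, the degree inequality gives $[MF_{a_0}:I]\ge[M'F_{a_0}:M']=p^{ra_0}=[MF_{a_0}:M]$, so $I=M$.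

## 8. Good embeddings

Let $\mathcal N$ be the Galois closure of $M(X_a)$ over $k$. It contains $M(X_j)\supset MF_j$ for all $j\le a$. Let $\iota:\mathcal N\to\overline{\mathbb Q}_p$ extend $\iota_k$. Lemma 2 needs points $Y_n$ in the formal group with $v(t(Y_0))=1$. The point $\iota X_j$ need not reduce to $0$, so it has to be corrected by a lift; this can damage the condition on $Y_0$.

**Step 7: correcting by a lift.** Let $1\le j\le a$. We have $\iota X_j\in\mathcal G(O)$, by properness, or for $\mathbb G_m$ because $\iota Z$ is a unit. Its reduction $\bar X_j\in\tilde{\mathcal G}(\overline{\mathbb F}_p)$ is killed by $p^j$. Choose a lift $B\in\mathcal G(\mathcal W)$ of $\bar X_j$, and write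
$$\iota X_j=B+Y_j,\quad Y_j\in\mathbb F(\mathfrak m),\qquad Y_n=[p^{j-n}]Y_j,\qquad Y_0=\iota Z-p^jB\in\mathbb F(p\mathcal W).$$
For $A\in\tilde{\mathcal G}(\overline{\mathbb F}_p)[p]$ let $\lambda(A)$ be the class of $pA^\sim$ in $\mathbb F(p\mathcal W)/\mathbb F(p^2\mathcal W)$, where $A^\sim\in\mathcal G(\mathcal W)$ is any lift of $A$. Two lifts differ by an element of $\mathbb F(p\mathcal W)$, and $[p]\mathbb F(p\mathcal W)\subset\mathbb F(p^2\mathcal W)$, so $\lambda$ is a well-defined homomorphism. Since $p^{j-1}B$ lifts $p^{j-1}\bar X_j=\bar X_1$,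
$$\mathrm{cl}(Y_0)=\mathrm{cl}(\iota Z)-\lambda(\bar X_1),\qquad\mathrm{cl}(\iota Z)\ne0,\tag{7}$$
where $\mathrm{cl}$ is the class in $\mathbb F(p\mathcal W)/\mathbb F(p^2\mathcal W)$. We call $\iota$ good if $\mathrm{cl}(\iota Z)\ne\lambda(\bar X_1)$, equivalently $v(t(Y_0))=1$. By (7) this depends neither on $B$ nor on $j$.

If $\kappa=r$, then $\tilde{\mathcal G}(\overline{\mathbb F}_p)[p]=0$, so $\bar X_1=0$ and every $\iota$ is good. If $\kappa<r$, then $\tilde{\mathcal G}(\overline{\mathbb F}_p)[p]$ has order $p$, so $\lambda$ is zero or injective. As $\mathrm{cl}(\iota Z)\ne0$, $\iota$ is bad for at most one value of $\bar X_1$, given $\iota Z$.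

**Step 8: deep automorphisms at good embeddings.** This step carries Lemmas 2 and 3 over to $\overline k$.

**Claim.** Let $a_0<j\le a$, let $\iota$ be good and let $T\in\mathcal G[p]$ with $\iota T\in\mathbb F[p]$. Then there is $\sigma\in G_{M(X_{j-1})}$ with $\sigma X_j=X_j+T$. For any $\sigma\in G_M$ with $\sigma X_j=X_j+T$ and any $Q\in\mathcal G'(MF_j)$, where $\mathcal G'=\mathcal G_l$, the point $R=\sigma Q-Q\in\mathcal G'(\mathcal N)$ satisfies $\iota R\in\mathbb F'(\mathfrak m)$ and $v(t'(\iota R))\ge c_0$.

*Proof.* Since $j>a_0$, (3) holds. Lemma 2, with $L=\iota(M)\mathcal Q$ and the $Y_n$ of Step 7, gives $s\in\mathrm{Gal}(\overline{\mathcal Q}/\Lambda_{j-1})$ with $sY_j=Y_j+\iota T$. Extend $\iota$ to $\overline k$; then $\iota(\overline k)$ is the algebraic closure of $\mathbb Q$ in $\overline{\mathcal Q}$, so $s$ preserves it, and $\iota^{-1}s\iota$ makes sense. It lies in $G_k$, because $s$ fixes $\iota_k(k)\subset\mathcal Q$. It fixes $M$, as $\iota(M)\subset L$. It fixes $X_{j-1}$, as $\iota X_{j-1}=pB+Y_{j-1}$ with $B\in\mathcal G(\mathcal W)$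 and $Y_{j-1}$ defined over $\Lambda_{j-1}$. It sends $X_j$ to $X_j+T$, as $s(B+Y_j)=B+Y_j+\iota T$. This proves existence.

Let $\sigma$ be any element of $G_M$ with $\sigma X_j=X_j+T$. Then $s\iota$ and $\iota\sigma$ agree on $M$ and on $X_j$, hence on $M(X_j)\supset MF_j$. So $\iota R=\iota\sigma Q-\iota Q=s(\iota Q)-\iota Q$. Moreover $\iota Q\in\mathcal G'(\Lambda_j)$, because $\iota(M(X_j))\subset L(B+Y_j)\subset L(Y_j)=\Lambda_j$. Apply Lemma 3. $\square$

The second half of the Claim is what links the local and the global picture: a single $\sigma$ moves points little at all good $\iota$ with $\iota T\in\mathbb F[p]$ simultaneously.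

**Step 9: enough good embeddings.** Let $\mathcal D\subset\mathcal G[p]$ be the set of $T$ for which a proportion $\ge\rho_i$ of the embeddings $\iota:\mathcal N\to\overline{\mathbb Q}_p$ extending $\iota_k$ are good with $\iota T\in\mathbb F[p]$. We show that $\mathcal D$ spans $\mathcal G[p]$ over $\mathbb F_p$.

If $\kappa=r$, all $\iota$ are good and $\mathbb F[p]$, having $p^r$ elements, is the whole $p$-torsion; so $\mathcal D=\mathcal G[p]$.

Let $\kappa<r$. Fix one embedding $\iota_0$; the embeddings extending $\iota_k$ are the $\iota_0g$ with $g\in\mathrm{Gal}(\mathcal N/k)$. Let $\ell_0=\iota_0^{-1}(\mathbb F[p])$, a line in $\mathcal G[p]$, and let $T$ be a Galois conjugate over $k$ of an element $T_1\in\ell_0\setminus0$. Put $\mathcal T=\{g\in\mathrm{Gal}(\mathcal N/k):gT\in\ell_0\}$, which is the set of $g$ with $\iota_0gT\in\mathbb F[p]$. It contains all $g$ with $gT=T_1$; by orbit–stabilizer these have proportion $\ge\frac1{p^2-1}$, so $\mathcal T$ does too. Let $\mathcal H=\mathrm{Gal}(\mathcal N/M(\sqrt\Delta))$. As $T\in\mathcal G(M)$, $\mathcal T$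 is a union of cosets $g\mathcal H$. The map $\eta:\mathcal H\to\mathcal G[p]$, $\eta(\tau)=\tau X_1-X_1$, is a homomorphism, since $\tau Z=Z$ and $\mathcal G[p]\subset\mathcal G(M)$. It is surjective by Step 6.

Consider a coset $g\mathcal H\subset\mathcal T$. For $\tau\in\mathcal H$ the point $\iota_0g\tau Z=\iota_0gZ$ is constant, and $\iota_0g\tau X_1=\iota_0gX_1+\iota_0g\eta(\tau)$. Reduction from the $p$-torsion ($p^2$ elements, kernel $\mathbb F[p]$ of order $p$) to $\tilde{\mathcal G}(\overline{\mathbb F}_p)[p]$ (order $p$) is surjective. So, as $\tau$ varies, the reduction of $\iota_0g\tau X_1$ takes each of the $p$ values in $\tilde{\mathcal G}(\overline{\mathbb F}_p)[p]$ equally often, and at most one of these values is bad by Step 7. Hence at most a fraction $\frac1p$ of each coset is bad, and the proportion of good $\iota$ with $\iota T\in\mathbb F[p]$ is at least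
$$\frac{1-1/p}{p^2-1}=\frac1{p(p+1)}=\rho_i .$$
So $\mathcal D$ contains all conjugates of elements of $\ell_0\setminus0$. These span a non-zero $G_k$-submodule of $\mathcal G[p]$, which is everything by irreducibility.

## 9. Degrees in the folded tower

**Step 10: proof of (A), and the sign automorphism.** We compute all degrees above level $a_0$. For $a_0<j\le a$ the map $G_{M(X_{j-1})}\to\mathcal G[p]$, $\sigma\mapsto\sigma X_j-X_j$, is a homomorphism, because $\mathcal G[p]\subset\mathcal G(M)$. By the Claim its image contains $\mathcal D$, so it is surjective, and $[M(X_j):M(X_{j-1})]=p^r$. With Step 6, $[M(X_a):M]=2p^{ra_0}\cdot p^{r(a-a_0)}=2p^{ra}$. On the other hand $[M(X_a):M(u_a)]\le2$ and $[M(u_a):M]\le[k(u_a):k]\le p^{ra}$. So all of these are equalities: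
$$[M(u_a):M]=[k(u_a):k]=p^{ra},\qquad[M(X_a):M(u_a)]=2 .$$
The first is (A). By the second there is $g_0\in G_{MF_a}$ with $g_0X_a\ne X_a$. As $\pi(g_0X_a)=g_0u_a=u_a$, we get $g_0X_a=-X_a$, and hence $g_0X_j=-X_j$ for all $j$.

## 10. The sign kills the torsion difference

**Step 11: descent by one level.** Let $a_0<j\le a$, $\mathcal G'=\mathcal G_l$, $Q\in\mathcal G'(MF_j)$ with $\hat h(Q)<c$. We show $Q\in\mathcal G'(MF_{j-1})$.

Let $T\in\mathcal D$. By the Claim there is $\sigma=\sigma_T\in G_{M(X_{j-1})}$ with $\sigma X_j=X_j+T$. Put $\theta=\sigma Q-Q$. Then $\hat h(\theta)\le2\hat h(\sigma Q)+2\hat h(Q)=4\hat h(Q)<4c\le c_1(\mathcal G')$. By the Claim, $\iota\theta\in\mathbb F'(\mathfrak m)$ and $v(t'(\iota\theta))\ge c_0$ for a proportion $\ge\rho_i$ of the $\iota$. So $\theta$ is torsion, by Lemma 4. By Lemma 5, applied at one of these $\iota$, $p^2\theta=0$. By the hypothesis on $M$, $\theta\in\mathcal G'(M)$, so $\theta$ is fixed by $\sigma$ and by $g_0$.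

The elements $g_0\sigma g_0^{-1}$ and $\sigma^{-1}$ both fix $M$. Since $T\in\mathcal G(M)$,
$$g_0\sigma g_0^{-1}X_j=g_0\sigma(-X_j)=g_0(-X_j-T)=X_j-T=\sigma^{-1}X_j .$$
So they agree on $M(X_j)$, which contains the coordinates of $Q$. As $g_0$ fixes $MF_a\supset MF_j$, $g_0Q=Q$. Therefore
$$\theta=g_0\theta=g_0\sigma g_0^{-1}Q-Q=\sigma^{-1}Q-Q=-\sigma^{-1}(\sigma Q-Q)=-\sigma^{-1}\theta=-\theta.\tag{8}$$
Thus $2\theta=0$ and $p^2\theta=0$ with $p$ odd, so $\theta=0$: $\sigma_TQ=Q$ for every $T\in\mathcal D$.

Now let $\gamma\in G_{MF_{j-1}}$. Then $\gamma X_{j-1}=\pm X_{j-1}$. Replacing $\gamma$ by $\gamma g_0$ does not change $\gamma Q$ and changes the sign, so we may assume $\gamma X_{j-1}=X_{j-1}$. Then $\gamma X_j=X_j+T$ with $T\in\mathcal G[p]$. By Step 9, $T=T_1+\dots+T_n$ with $T_\nu\in\mathcal D$. The elements $\gamma$ and $\sigma_{T_1}\cdots\sigma_{T_n}$ agree on $M$ and on $X_j$, hence on $M(X_j)$, and $\gamma Q=\sigma_{T_1}\cdots\sigma_{T_n}Q=Q$. As $\gamma$ was arbitrary, $Q\in\mathcal G'(MF_{j-1})$.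

**Step 12: proof of (B).** It remains to pass from level $a_0$ to $M$. Let $Q\in\mathcal G_l(MF_a)$ with $\hat h(Q)<c$. Applying Step 11 for $j=a,a-1,\dots,a_0+1$ we get $Q\in\mathcal G_l(MF_{a_0})$. The degree of $Q$ over $k$ is at most $[MF_{a_0}:k]=[M:k]p^{ra_0}$, so $Q\in\mathcal G_l(M')$ by the definition of $M'$ in Step 1. Hence $Q\in\mathcal G_l(MF_{a_0}\cap M')=\mathcal G_l(M)$ by Step 6. This proves Proposition 6. $\square$

## 11. Assembling $F$ from infinitely many folded towers

We now prove Theorem 1, with the constant $c$ of Section 6. The plan is to adjoin folded towers one after another, with heights tending to $0$, where at stage $n$ the field $M_n$ contains everything built so far and the first $n$ finite extensions of $k$. In this way every finite extension of $F$ is eventually absorbed.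

**Step 13: construction.** Let $B_1,B_2,\dots$ enumerate all finite extensions of $k$ in $\overline k$, and let $i(1),i(2),\dots\in\{1,\dots,m\}$ take each value infinitely often. Put $K_0=k$. Given the number field $K_{n-1}$, let $M_n$ be the Galois closure over $k$ of the compositum of $K_{n-1},B_1,\dots,B_n$ and all fields $k(\mathcal G_l[p_i^2])$. Let $\Phi_n$ be the field $\Phi$ of Proposition 6 for $M_n$, $i(n)$ and $\varepsilon=1/n$. Put
$$K_n=K_{n-1}\Phi_n,\qquad F=\bigcup_nK_n .$$

**Step 14: proof of (ii).** By (C), for every $n$ there is a non-torsion point of $\mathcal G_{i(n)}$ of height $<1/n$ over an extension of $\Phi_n$ of degree $\le2$, hence over an extension of $F$ of degree $\le2$. Each $l$ equals $i(n)$ for infinitely many $n$.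

**Step 15: proof of (i).** We show that all small points over a finite extension of $F$ already lie in one number field. Let $F'=F(\delta)$ be a finite extension of $F$, and let $k(\delta)=B_b$. Then $F'=\bigcup_nK_nB_b$. Let $Q\in\mathcal G_l(F')$ with $\hat h(Q)<c$, and let $n\ge0$ be minimal with $Q\in\mathcal G_l(K_nB_b)$. Suppose $n>b$. Put $K''=K_{n-1}B_b$; since $b<n$, $K''\subset M_n$. Then $K_nB_b=K''\Phi_n\subset M_n\Phi_n$, so (B) gives $Q\in\mathcal G_l(M_n)$. Let $I=M_n\cap K''\Phi_n\supset K''$. By the degree inequality and (A),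
$$[K''\Phi_n:I]\ge[M_n\Phi_n:M_n]=[\Phi_n:k]\ge[K''\Phi_n:K''],$$
so $I=K''$ and $Q\in\mathcal G_l(K'')=\mathcal G_l(K_{n-1}B_b)$. This contradicts the minimality of $n$. Hence $n\le b$, and $Q\in\mathcal G_l(K_bB_b)$.

So all points of $\mathcal G_l(F')$ with $\hat h<c$ lie in $\mathcal G_l(K_bB_b)$, where $K_bB_b$ is a number field depending only on $F'$. By Northcott there are finitely many. Therefore the positive values of $\hat h$ on $\mathcal G_l(F')$ are bounded away from $0$, which is the Bogomolov property, and the torsion of $\mathcal G_l(F')$ is finite. If $\mathbb G_m$ is in the list, this says that $F'$ contains only finitely many roots of unity. $\blacksquare$
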